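# Hamiltonian cycles in the quotient graphs of acyclic reorientation lattices

## 1. Acyclic reorientations ordered by their reversed arcs

Throughout, $D=(V,A)$ is a finite simple directed acyclic graph.

**Definition 1.** A *reorientation* of $D$ is a directed graph with the same underlying undirected graph. We encode a reorientation $E$ by the set $R(E)\subseteq A$ of arcs of $D$ that are reversed in $E$. The *acyclic reorientation poset* $\mathrm{AR}(D)$ is the set of acyclic reorientations of $D$, ordered by $E\le F\iff R(E)\subseteq R(F)$.

Its minimum is $D$, with $R(D)=\emptyset$. Its maximum is the reverse $\bar D$ of $D$, with $R(\bar D)=A$. Its cover relations are given by reversing a single arc. When we speak of the arc $ab$ as a member of a reversed set, we mean the arc of $D$ between $a$ and $b$.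

*Example.* For the path $1\to2\to3$ every reorientation is acyclic, and $\mathrm{AR}(D)$ is a square $\emptyset<\{12\},\{23\}<\{12,23\}$.

*Example.* For the triangle $1\to2\to3$, $1\to 3$ there are $8$ reorientations. The two with reversed sets $\{13\}$ and $\{12,23\}$ are directed cycles. The other six form a hexagon:
$$\emptyset<\{12\}<\{12,13\}<A,\qquad \emptyset<\{23\}<\{13,23\}<A .$$

*Example.* Let $D$ be complete on $1,\dots,n$ with arcs $i\to j$ for $i<j$. An acyclic reorientation is a linear order, which we write as a word, with $a$ left of $b$ when $a\to b$. The reversed arcs are the inversions, so $\mathrm{AR}(D)$ is the weak order on permutations of $[n]$, and a cover replaces adjacent letters $xy$, $x<y$, by $yx$. For $n=3$ the hexagon reads $123<213<231<321$ and $123<132<312<321$.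

When $\mathrm{AR}(D)$ is a lattice we compute joins by the following remark. If $F$ is an upper bound of $X,Y$ and every upper bound $G$ of $X,Y$ satisfies $R(G)\supseteq R(F)$, then $F=X\vee Y$. In particular, if $R(X)\cup R(Y)=R(F)$ with $F$ acyclic, then $F=X\vee Y$. Dually for meets and intersections. In the triangle, $213\vee132$ must have $2$ before $1$ and $3$ before $2$, hence $3$ before $1$, so the join is $321$, although $\{12\}\cup\{23\}$ is not the reversed set of any element.

*Arc reversal.* Reversing all arcs of all reorientations gives $\mathrm{AR}(D)\cong\mathrm{AR}(\bar D)$ with the same reversed sets. We use this to exchange sources and sinks.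

## 2. Vertebrate, filled, and skeletal digraphs

**Definition 2.** $D$ is *vertebrate* if the transitive reduction of every induced subgraph of $D$ is a forest. $D$ is *filled* if, for every directed path $v_1\to v_2\to\cdots\to v_k$ in $D$ such that $v_1\to v_k$ is an arc of $D$, all arcs $v_i\to v_j$ with $1\le i<j\le k$ belong to $D$. $D$ is *skeletal* if it is both vertebrate and filled.

Both properties pass to induced subgraphs, and $D$ has either of them if and only if $\bar D$ does.

*Examples.* (a) The diamond with arcs $a\to x\to b$ and $a\to z\to b$ is its own transitive reduction, which is a 4-cycle, so it is not vertebrate. Adding $a\to b$ does not help, because this arc disappears in the reduction. (b) Take $v_1\to v_2\to v_3\to v_4$ and $v_1\to v_4$. The transitive reduction is a path, and proper induced subgraphs are forests, so this is vertebrate. It is not filled, since $v_1\to v_3$ is missing. (c) Orientations of forests are skeletal. So is a complete acyclic digraph: each induced subgraph has a path as reduction, and no arc can be missing.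

We use two known facts as motivation and framework. *$\mathrm{AR}(D)$ is a lattice if and only if $D$ is vertebrate. When it is a lattice, it is semidistributive if and only if $D$ is filled.* Only the lattice property will enter the proofs below.

**Lemma 1.** A skeletal digraph is chordal: its underlying graph has no induced cycle of length at least $4$.

*Proof.* Let $H$ be the subgraph of $D$ induced on such a cycle. The reduction of $H$ is a forest, so some arc $u\to v$ of $H$ is removed, that is, there is another directed path from $u$ to $v$ in $H$. It must be the rest of the cycle, of length at least $3$. Filledness then gives a chord, a contradiction. $\square$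

A vertex is *simplicial* if its neighbors form a clique. We recall *Dirac's theorem*: a chordal graph that is not complete has two nonadjacent simplicial vertices.

## 3. Congruences, quotient graphs, and two transport rules

**Definition 3.** A *congruence* of a lattice $L$ is an equivalence relation $\equiv$ such that $x\equiv x'$ and $y\equiv y'$ imply $x\vee y\equiv x'\vee y'$ and $x\wedge y\equiv x'\wedge y'$. The *quotient* $L/\!\equiv$ is the lattice of classes, where $X\le Y$ if and only if some element of $X$ is below some element of $Y$. For $L=\mathrm{AR}(D)$, the *graph of the quotient* is the undirected Hasse diagram of $L/\!\equiv$. Equivalently, two distinct classes are adjacent when they contain acyclic reorientations that differ by reversing a single arc.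

Let $L$ be finite. A class is closed under joins and meets, so it has a minimum and a maximum. If $x\le y\le z$ and $x\equiv z$, then $y=x\vee y\equiv z\vee y=z$. So classes are intervals. Consequently a class meets a chain in an interval of that chain, and any two elements of a class are connected by covers inside the class. A cover is *contracted* if its two ends are congruent.

*Example.* In the hexagon $a<b_1<b_2<d$, $a<c_1<c_2<d$, let $\{b_1,b_2\}$ be the only nontrivial class. This is a congruence. Indeed $b_i\vee c_j=d$ and $b_i\wedge c_j=a$ for all $i,j$, while joining $b_1,b_2$ with $a$ or meeting them with $d$ changes nothing. The quotient graph is the pentagon $C_5$.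

The next two lemmas carry information about one cover to another. They are used constantly.

**Lemma 2 (square rule).** Let $R$, $R\cup\{a\}$, $R\cup\{b\}$, $R\cup\{a,b\}$ be the reversed sets of four elements of the lattice $\mathrm{AR}(D)$, with $a\neq b$ outside $R$. Writing elements as their sets, $R\equiv R\cup\{a\}$ if and only if $R\cup\{b\}\equiv R\cup\{a,b\}$.

*Proof.* For "$\Rightarrow$" join both sides with $R\cup\{b\}$; the joins are unions. For "$\Leftarrow$" meet both sides with $R\cup\{a\}$; the meets are intersections. $\square$

**Lemma 3 (hexagon rule).** Let $a<b_1<b_2<d$ and $a<c_1<c_2<d$ in a lattice, with $b_1\vee c_1=d$ and $b_2\wedge c_2=a$. Then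
$$a\equiv b_1\iff c_2\equiv d,\qquad a\equiv c_1\iff b_2\equiv d .$$
If any of these four pairs is congruent, then $b_1\equiv b_2$ and $c_1\equiv c_2$.

*Proof.* If $a\equiv b_1$, joining with $c_1$ gives $c_1\equiv d$, hence $c_1\equiv c_2\equiv d$. If $c_2\equiv d$, meeting with $b_2$ gives $a\equiv b_2$, hence $a\equiv b_1\equiv b_2$. So $a\equiv b_1$ and $c_2\equiv d$ are equivalent, and each of them implies $c_1\equiv c_2$ and $b_1\equiv b_2$. The hypotheses are symmetric in $b$ and $c$, which gives the rest. $\square$

## 4. Theorems A and B

A graph is *Hamiltonian* if it has at least three vertices and a cycle through all of them. The following is asked in Vincent Pilaud, "Acyclic reorientation lattices and their lattice quotients", arXiv:2111.12387 (2021). Assume $D$ is skeletal (thus chordal). Take any lattice quotient of $\mathrm{AR}(D)$ whose graph has at least $3$ vertices. Can one always walk through all congruence classes, each exactly once, moving along edges of the graph, and return to the start? The answer is yes.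

**Theorem A.** Let $D$ be skeletal and $\equiv$ a lattice congruence of $\mathrm{AR}(D)$. The graph of $\mathrm{AR}(D)/\!\equiv$ is $K_1$, $K_2$, or Hamiltonian.

**Theorem B.** (i) In Theorem A, "skeletal" cannot be weakened to "vertebrate": for each $k\ge2$ there is a vertebrate orientation $D$ of the cycle $C_{2k}$ such that the graph of $\mathrm{AR}(D)$ has not even a Hamiltonian path. (ii) If $D$ is vertebrate and its vertices can be ordered $v_1,\dots,v_n$ so that each $v_i$ is simplicial, and a source or a sink, in $D[v_1,\dots,v_i]$, then every quotient graph of $\mathrm{AR}(D)$ has a Hamiltonian path.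

## 5. Forests, one triangle, and the 4-cycle by hand

*Forests.* If $D$ is a forest, every subset of $A$ is a reversed set, so $\mathrm{AR}(D)$ is a Boolean lattice. By Lemma 2, whether the cover $R<R\cup\{a\}$ is contracted depends only on the arc $a$. So the quotient graph is the cube whose dimension is the number $k$ of uncontracted arcs. It is $K_1$ for $k=0$, $K_2$ for $k=1$, a 4-cycle for $k=2$. If $h_1,\dots,h_N$ is a Hamiltonian cycle of the $k$-cube, then $(h_1,0),\dots,(h_N,0),(h_N,1),\dots,(h_1,1)$ is one of the $(k+1)$-cube.

*One triangle.* Here $\mathrm{AR}(D)$ is the hexagon with $a=123$, $b_1=213$, $b_2=231$, $c_1=132$, $c_2=312$, $d=321$. We saw $b_1\vee c_1=d$, and dually $b_2\wedge c_2=a$. If one of the four outer covers in Lemma 3 is contracted, say $a\equiv b_1$, then the proof of that lemma gives $a\equiv b_1\equiv b_2$ and $c_1\equiv c_2\equiv d$, so there are at most two classes. Otherwise only $b_1b_2$ and $c_1c_2$ can be contracted, and the graph is $C_6$, $C_5$ or $C_4$. Note that an odd number of classes can occur.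

*The 4-cycle.* Let $D$ be as in Example (b) of Section 2, vertebrate but not filled. Of the $16$ reorientations, two are cyclic, with reversed sets $\{v_1v_4\}$ and its complement, of sizes $1$ and $3$. So $8$ acyclic reorientations have an even number of reversed arcs, and $8-2=6$ an odd number. Each edge of the graph of $\mathrm{AR}(D)$ changes this parity, and a Hamiltonian path would alternate between the two parts, whose sizes could then differ by at most $1$. So there is none. Some hypothesis beyond vertebrate is needed.

## 6. Removable vertices

We want to induct by deleting vertices whose deletion has a simple effect on $\mathrm{AR}(D)$.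

**Definition 4.** A vertex is *removable* if it is simplicial and is a source or a sink.

Removability is inherited by induced subgraphs containing the vertex. *Example.* In the triangle $1\to2\to3$, $1\to3$ all vertices are simplicial; $1$ and $3$ are removable, $2$ is not. In the path $1\to2\to3$ the vertices $1$ and $3$ are removable and nonadjacent.

**Lemma 4.** If $D$ is skeletal and not complete, it has two nonadjacent removable vertices. If $D$ is complete with at least $2$ vertices, its source and its sink are removable.

*Proof.* The second claim is clear. For the first, induct on $|V|$. If all simplicial vertices are removable, Lemma 1 and Dirac's theorem finish. So suppose some simplicial vertex $x$ is not removable. Then there are arcs $a\to x\to b$, and $a\to b$ because $N(x)$ is a clique and $D$ is acyclic.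

**Step 1: $D-x$ is not complete.** This makes the induction hypothesis applicable. Suppose $D-x$ is complete. As $D$ is not, there is $z\ne x$ nonadjacent to $x$; it is adjacent to $a$ and $b$. If $b\to z$, then $a\to z$ by acyclicity, and the path $a\to x\to b\to z$ with filledness gives $x\to z$, a contradiction. If $z\to a$, then $z\to b$, and the path $z\to a\to x\to b$ gives $z\to x$, a contradiction. So $a\to z\to b$, and the transitive reduction of $D[a,x,z,b]$ is the 4-cycle with arcs $a\to x\to b$, $a\to z\to b$, contradicting that $D$ is vertebrate.

**Step 2: a vertex $u$ removable in $D-x$ is removable in $D$.** This lifts the vertices found by induction. If $u,x$ are nonadjacent, $u$ has the same neighbors in both graphs, and the claim is clear. Otherwise, by arc reversal, let $u\to x$ (after arc reversal $x$ still has an in-neighbor and an out-neighbor; let $b$ denote an out-neighbor). Then $u\ne b$. Both lie in the clique $N(x)$, and $u\to b$ by acyclicity. So $u$ is not a sink of $D-x$; it is a source of $D-x$, and hence of $D$. Let $z\neq b$ be a neighbor of $u$ in $D-x$. It is adjacent to $b$, as $u$ is simplicial in $D-x$, and $u\to z$. If $b\to z$, the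 path $u\to x\to b\to z$ together with $u\to z$ and filledness gives $x\to z$. If $z\to b$ and $x,z$ were nonadjacent, the transitive reduction of $D[u,x,z,b]$ would be the 4-cycle $u\to x\to b$, $u\to z\to b$, a contradiction. So $x$ is adjacent to every vertex of $N_{D-x}(u)$, and $N_D(u)=N_{D-x}(u)\cup\{x\}$ is a clique.

By induction $D-x$ has two nonadjacent removable vertices. They are removable in $D$ by Step 2. $\square$

## 7. Deleting one vertex: chains over a smaller quotient

Let $D$ be vertebrate, $v$ removable, $d=\deg v$, $L=\mathrm{AR}(D)$, $L'=\mathrm{AR}(D-v)$, and $\equiv$ a congruence of $L$. Let $M_v$ be the reorientation with all arcs of $D-v$ reversed and none at $v$, and let $M^v$ be the one with exactly the arcs at $v$ reversed. Both are acyclic, since $v$ is a source or a sink in each.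

**Lemma 5.**

1. The elements of $L$ restricting to $E\in L'$ form a chain $e_0(E)\lessdot\dots\lessdot e_d(E)$, where $e_i(E)$ has $i$ reversed arcs at $v$. The reversed arcs at $v$ depend only on $i$ and the order induced by $E$ on $N(v)$.
2. $E\equiv'F:\iff e_0(E)\equiv e_0(F)$ defines a congruence of $L'$, and $e_i(E)\equiv e_j(F)$ implies $E\equiv'F$.
3. If $E\equiv'F$, then $e_d(E)\equiv e_d(F)$ and $\{[e_i(E)]\}_i=\{[e_i(F)]\}_i$. Moreover, for $v$ a sink: if $E\lessdot E'$ reverses $a\to b$ with $a,b\in N(v)$, $E\equiv'E'$, and $r$ elements of $N(v)$ come after $b$ in $E$, then $e_{r+1}(E)\equiv e_{r+2}(E)$.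
4. For a class $C$ of $\equiv'$ let $\Phi_C$ be the set of classes of $\equiv$ meeting the preimage of $C$. The sets $\Phi_C$ partition the classes of $\equiv$. For every $E\in C$ we have $\Phi_C=\{[e_i(E)]\}_i$; its distinct members, in order of $i$, form a path in the quotient graph from $\beta_C=[e_0(E)]$ to $\tau_C=[e_d(E)]$, and $\beta_C,\tau_C$ do not depend on $E\in C$. If $C,C'$ are adjacent in the graph of $L'/\!\equiv'$, then $\beta_C,\beta_{C'}$ are adjacent and $\tau_C,\tau_{C'}$ are adjacent.
5. Let $d\ge1$ and $J=e_1(D-v)$. Then $D\equiv J$ if and only if some $\Phi_C$ is a singleton, if and only if all are. In that case the graphs of $L/\!\equiv$ and $L'/\!\equiv'$ are isomorphic.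

*Proof.* By arc reversal let $v$ be a sink of $D$.

**Step 1: the chain over $E$, part 1.** $E$ orders the clique $N(v)$ linearly. For an extension of $E$, put $S=\{u:v\to u\}$, so $S$ records the reversed arcs at $v$. If the extension is acyclic, $S$ is a final segment of $N(v)$: if $u\in S$, $u\to u'$ and $u'\notin S$, then $v\to u\to u'\to v$ is a cycle. Conversely, let $S$ be a final segment. A directed cycle must pass through $v$, say $x\to v\to y\rightsquigarrow x$ with the part from $y$ to $x$ in $E$. Then $x\notin S$, $y\in S$, so $x\to y$ in $E$, and $E$ has a cycle, a contradiction. So there is exactly one extension $e_i(E)$ for each size $i$ of $S$, and consecutive ones differ by one arc.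

**Step 2: the induced congruence, part 2.** The set $\{e_0(E):E\in L'\}$ is the interval $[D,M_v]$, isomorphic to $L'$. A congruence restricts to a congruence on an interval, so $\equiv'$ is a congruence. Since $R(e_i(E))\cap R(M_v)=R(e_0(E))$,
$$e_i(E)\wedge M_v=e_0(E). \tag{1}$$
Meeting $e_i(E)\equiv e_j(F)$ with $M_v$ gives $e_0(E)\equiv e_0(F)$.

**Step 3: congruent $E,F$ have the same classes above them, part 3.** By taking unions, $e_0(E)\vee M^v=e_d(E)$, so $E\equiv'F$ gives $e_d(E)\equiv e_d(F)$. For the other claims it suffices to treat a cover $E\lessdot E'$ with $E\equiv'E'$, reversing $a\to b$, because the elements of a class are connected by covers inside it. Write $e_i,e_i'$ for the two chains.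

If $\{a,b\}\not\subseteq N(v)$, both orders on $N(v)$ agree and $R(e_i')=R(e_i)\cup\{ab\}$ for all $i$. So $e_i=e_i\vee e_0\equiv e_i\vee e_0'=e_i'$.

If $a,b\in N(v)$, they are consecutive in the order of $E$ on $N(v)$: a vertex $c$ with $a\to c\to b$ would give a cycle after the reversal. The final segments of size $i\ne r+1$ agree for $E$ and $E'$, so $e_i\equiv e_i'$ for $i\ne r+1$, as before. Let $Z$ be the last $r$ elements. The final segments of size $r+1$ are $Z\cup\{b\}$ for $E$ and $Z\cup\{a\}$ for $E'$, and $Z\cup\{a,b\}$ is the common one of size $r+2$.

An upper bound of $e_{r+1}$ and $e_0'$ has $v\to b\to a$, hence $v\to a$, so its reversed set contains $R(e'_{r+2})$. As $e'_{r+2}$ is an upper bound, $e_{r+1}\vee e_0'=e'_{r+2}$. Thus $e_{r+1}=e_{r+1}\vee e_0\equiv e_{r+1}\vee e'_0=e'_{r+2}\equiv e_{r+2}$. This is the "moreover" claim.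

A lower bound of $e_{r+1}'$ and $e_d$ has $a\to b$, since $ab\notin R(e_d)$, and $b\to v$, since $bv\notin R(e'_{r+1})$. Hence it has $a\to v$, and its reversed set lies in $R(e_r)$. So $e'_{r+1}\wedge e_d=e_r$. Using $e_d'\equiv e_d$, we get $e'_{r+1}=e'_{r+1}\wedge e'_d\equiv e'_{r+1}\wedge e_d=e_r$. So the class of $e_{r+1}$ is that of $e_{r+2}\equiv e'_{r+2}$, the class of $e_{r+1}'$ is that of $e_r\equiv e'_r$, and both chains meet the same classes.

**Step 4: the fibers $\Phi_C$, part 4.** By part 2 each class of $\equiv$ lies over exactly one $C$; this is the partition. A member of $\Phi_C$ contains some $e_i(F)$ with $F\in C$, so by part 3 it is some $[e_j(E)]$. Classes meet the chain in intervals, and consecutive chain elements differ by one arc, so the distinct classes form a path in order of $i$. Independence of $\beta_C$ is the definition of $\equiv'$; that of $\tau_C$ is part 3. If $E\in C$ and $E'\in C'$ differ by one arc, so do $e_0(E),e_0(E')$, and so do $e_d(E),e_d(E')$; their classes are distinct by the partition.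

**Step 5: when a fiber collapses, part 5.** Let $uv$ be the arc reversed in $J$, so $u$ is the last element of $N(v)$ in $D$. If some $\Phi_C$ is a singleton, then $e_0(E)\equiv e_d(E)$ for some $E$, and meeting with $J$ gives $D\equiv J$. Conversely let $D\equiv J$. Joining with $M_v$ gives $M_v\equiv M_v\vee J$. In $M_v$ we have $u\to u'$ for all other $u'\in N(v)$, so an upper bound of $M_v$ and $J$ has $v\to u\to u'$ and hence $v\to u'$. So $M_v\vee J=\bar D$, and $M_v\equiv\bar D$. Meeting with $e_d(E)$ and using (1) gives $e_0(E)\equiv e_d(E)$ for all $E$, so all $\Phi_C$ are singletons.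

In that case $C\mapsto\Phi_C$ is a bijection of vertices. Adjacent classes of $\equiv$ lie over different $C,C'$ and contain elements differing in one arc. It is not an arc at $v$, since otherwise the restrictions to $D-v$ would be equal. So $C,C'$ are adjacent. The converse is part 4. $\square$

Call $v$ *trivial* (for $\equiv$) if $d=0$ or $D\equiv J$. If $d=0$ then clearly $L\cong L'$ and the graphs agree. So if $v$ is trivial, the two quotient graphs are isomorphic; if $v$ is nontrivial, all $|\Phi_C|\ge2$. Write $Q$ for the quotient (or its graph), $Q_{-v}=L'/\!\equiv'$, and $|Q|$ for the number of classes.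

**Lemma 6 (zigzag).** If $v$ is nontrivial and $Q_{-v}$ has an even number of vertices and is $K_2$ or Hamiltonian, then $Q$ is Hamiltonian.

*Proof.* Let $C_1,\dots,C_N$ be the Hamiltonian cycle (or the edge). Traverse $\Phi_{C_1}$ upwards from $\beta_{C_1}$ to $\tau_{C_1}$, step to $\tau_{C_2}$, traverse $\Phi_{C_2}$ downwards, step to $\beta_{C_3}$, and so on. As $N$ is even, $\Phi_{C_N}$ is traversed downwards and ends at $\beta_{C_N}$, which is adjacent to $\beta_{C_1}$. Each fiber has at least two vertices, so this is a cycle. $\square$

**Where one deletion stops.** If $N$ is odd, the zigzag arrives at $\tau_{C_N}$, whose edge to the fiber of $C_1$ leads to $\tau_{C_1}$ and not to the start $\beta_{C_1}$. One could try another removable vertex, but all available vertices may fail at once, as we now see on four vertices.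

*Restriction is a homomorphism.* We note for this example that, for removable $v$, the map $X\mapsto X|_{D-v}$ is a lattice homomorphism $L\to L'$. By (1), $e_0(X|_{D-v})=X\wedge M_v$, and $e_0$ is an isomorphism of $L'$ onto the interval $[D,M_v]$, so meets are preserved. Likewise $e_d(X|_{D-v})=X\vee M^v$, and $e_d$ is an isomorphism onto $[M^v,\bar D]$, so joins are preserved.

*The double triangle.* Let $D$ have arcs $a\to b$, $w\to a$, $w\to b$, $a\to v$, $b\to v$, with $v,w$ nonadjacent. The reduction of $D$ is the path $w\to a\to b\to v$, and the induced subgraphs on three vertices reduce to paths. Filledness concerns only the arcs $w\to b$ and $a\to v$, and both lie in triangles. So $D$ is skeletal. Both $\mathrm{AR}(D-v)$ and $\mathrm{AR}(D-w)$ are hexagons, with words in $w,a,b$ and in $a,b,v$. By Section 3 we have pentagon congruences, one on each hexagon: contract only $awb\equiv abw$ in the first, only $avb\equiv vab$ in the second. Let $X\equiv Y$ mean that both restrictions of $X$ and $Y$ are congruent. This is a congruence of $\mathrm{AR}(D)$, as the intersection of two pullbacks along homomorphisms. The extension of an element of $\mathrm{AR}(D-v)$ with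 no reversed arc at $v$ restricts on $D-w$ to $abv$ or $bav$, which are noncongruent, and congruent elements of the first hexagon agree on $ab$. So $\equiv'$ is again the first pentagon congruence, and $Q_{-v}=C_5$. In the same way $Q_{-w}=C_5$. Here $v$ and $w$ are the only removable vertices, because $a$ and $b$ have the nonadjacent neighbors $v,w$. Both zigzags fail.

But look at the classes of $Q$. Over $a\to b$, the place of $w$ gives two classes and the place of $v$ gives two, independently: a $2\times2$ grid. Over $b\to a$ we get a $3\times3$ grid. Equal corners of the two grids are adjacent. Write $(s,t)$ for the point with $s$ coming from $w$ and $t$ from $v$. Go through the $2\times2$ grid as $(0,0),(0,1),(1,1),(1,0)$. Then cross from its lower right corner to that of the $3\times 3$ grid, and go through it as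
$$(2,0),(1,0),(1,1),(2,1),(2,2),(1,2),(0,2),(0,1),(0,0).$$
Then cross back to the start: all $13$ classes are on a cycle. So we delete two vertices and connect corners of grids. The rest of the proof makes this work in general.

## 8. Deleting two nonadjacent vertices: a family of grids

Let $D$ be skeletal with $|V|\ge2$. By Lemma 4 we are in one of two situations:

* **(N)** $D$ is not complete, and $v,w$ are nonadjacent removable vertices;
* **(K)** $D$ is complete with vertices $1,\dots,n$ and all arcs $i\to j$, $i<j$; we put $v=n$, $w=1$, $m=n-2$.

Assume that $v$ and $w$ are both nontrivial and, in (K), that $n\ge3$. For $E\in\mathrm{AR}(D-v-w)$, the set $R(E)$ is also the reversed set of an element of $L=\mathrm{AR}(D)$: extend twice without reversing arcs. Define $E\equiv''F$ if these extensions are congruent, and let $Q''$ be the quotient of $\mathrm{AR}(D-v-w)$ by $\equiv''$. By definition it is obtained from $Q_{-v}$ by removing $w$ and also from $Q_{-w}$ by removing $v$. For $C\in Q''$ let $p_C$ and $q_C$ be the numbers of classes of $Q_{-v}$ and of $Q_{-w}$ over $C$, and let $\Psi_C$ be the set of classes of $Q$ over $C$, that is, containing an element whose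 restriction to $D-v-w$ lies in $C$.

**Lemma 7.**
1. $|Q_{-v}|=\sum_C p_C$, $|Q_{-w}|=\sum_C q_C$, and $p_C,q_C\ge2$ for all $C\in Q''$.
2. The sets $\Psi_C$ partition $Q$, and for any $E\in C$, $\Psi_C$ is the set of classes of the elements of $L$ restricting to $E$.

*Proof.* The sums are Lemma 5(4). For $p_C\ge2$ we must see that $w$ is nontrivial for the congruence on $\mathrm{AR}(D-v)$. The criterion of Lemma 5(5) asks whether reversing one particular arc at $w$, starting from the minimum, is contracted. This is the same arc in $D$ and in $D-v$. In (N), $N(w)$ is the same in both. In (K) it is the arc $12$, and $2\ne n$. Also $\deg w\ge1$ in $D-v$ in both cases. So $w$ is nontrivial for $D-v$ because it is for $D$. Likewise for $v$; in (K) the arc is $(n-1)n$, and $n-1\ne1$.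

The partition follows by applying Lemma 5(2) twice. Fix $E\in C$, and let a class in $\Psi_C$ contain $Y$ restricting to $E_1\in C$. By Lemma 5(3) for $w$ in $D-v$, $Y|_{D-v}$ is $\equiv'$-congruent to some $G$ restricting to $E$. By Lemma 5(3) for $v$ in $D$, the class of $Y$ contains an element restricting to $G$, hence to $E$. $\square$

**Proposition 8.** In situation (N), for each $C$ the graph of $Q$ restricted to $\Psi_C$ has a spanning subgraph that is a $p_C\times q_C$ grid, with points $(s,t)$, $0\le s\le p_C-1$, $0\le t\le q_C-1$. If $C,C'$ are adjacent in $Q''$, then the four corners of the grid of $C$ are adjacent in $Q$ to the corresponding corners of the grid of $C'$.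

*Proof.* Fix $E\in C$. By Lemma 5(1), applied to $w$ in $D-v$ and then to $v$ in $D$, the elements over $E$ are $e_{ij}=e_{ij}(E)$ with $i$ reversed arcs at $w$ and $j$ at $v$. The two sets of reversed arcs are chosen independently: $N(v)$ and $N(w)$ avoid $v$ and $w$, so their orders are given by $E$. Taking intersections and unions of reversed sets,
$$e_{ij}\wedge M_v=e_{i0},\qquad e_{ij}\wedge M_w=e_{0j},\qquad e_{i0}\vee e_{0j}=e_{ij}.$$
Hence $e_{ij}\equiv e_{i'j'}$ if and only if $e_{i0}\equiv e_{i'0}$ and $e_{0j}\equiv e_{0j'}$. The chain $(e_{i0})_i$ meets $p_C$ classes and the chain $(e_{0j})_j$ meets $q_C$ classes, each in intervals. So the classes in $\Psi_C$ are indexed by the grid. Neighboring points contain $e_{ij},e_{i+1,j}$, or $e_{ij},e_{i,j+1}$, which differ by one arc.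

The corner classes are $[e_{00}]$, $[e_{00}\vee M^w]$, $[e_{00}\vee M^v]$, $[e_{00}\vee M^v\vee M^w]$, where $M^w$ reverses exactly the arcs at $w$. They depend only on $C$, because $[e_{00}]$ does. If $E\in C$ and $E'\in C'$ differ by one arc, so do corresponding corner elements. $\square$

## 9. Two ends of a permutation: grids with doubled points

In situation (K) the vertices $1$ and $n$ are adjacent, and the arc $1n$ can be reversed or not. This doubles some points of the grid.

**Definition 5.** For $p,q\ge2$ and $T\subseteq[0,p-1]\times[0,q-1]$ let $\Gamma(p,q,T)$ be the following graph. Each $(s,t)\notin T$ gives one vertex $(s,t)=(s,t)^-=(s,t)^+$. Each $(s,t)\in T$ is *doubled*: it gives two vertices $(s,t)^-,(s,t)^+$ joined by an edge. The other edges are $(s,t)^+-(s+1,t)^-$ and $(s,t)^+-(s,t+1)^-$, whenever both points lie in the grid. The corners are $SW=(0,0)$, $NE=(p-1,q-1)$, $NW^\pm=(0,q-1)^\pm$, $SE^\pm=(p-1,0)^\pm$. Column $s$ is $\{(s,\cdot)\}$ and row $t$ is $\{(\cdot,t)\}$. The triple $(p,q,T)$ is *admissible* if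

* (T1) if $(s,t)\ne(s',t')$ are in $T$, then $s<s',t>t'$ or $s>s',t<t'$;
* (T2) in column $0$ and row $q-1$ only $NW$ can be doubled; in column $p-1$ and row $0$ only $SE$;
* (T3) if $(s,t)\in T$ is not $SE$, the only possible doubled point in column $s+1$ and in row $t-1$ is $(s+1,t-1)$; if it is not $NW$, the only possible one in column $s-1$ and in row $t+1$ is $(s-1,t+1)$.

$\Gamma(p,q,T)$ is *full* if $p=q$ and $T=\{(s,p-1-s):0\le s\le p-1\}$.

By (T1), a row or column has at most one doubled point. By (T2), $SW$ and $NE$ are never doubled.

*Example.* $\Gamma(2,2,\{NW,SE\})$ is the hexagon $SW,SE^-,SE^+,NE,NW^+,NW^-$; it is full. These are the words $123$, $213$, $231$, $321$, $312$, $132$: here $\pi=2$, and the position of $1$ gives $s$, that of $3$ gives $t$.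

*Two symmetries.* The map $\rho:(s,t)^\pm\mapsto(p-1-s,q-1-t)^\mp$ swaps $SW\leftrightarrow NE$ and $NW^\pm\leftrightarrow SE^\mp$. The map $\theta:(s,t)^\pm\mapsto(t,s)^\pm$ swaps $p\leftrightarrow q$ and $NW^\pm\leftrightarrow SE^\pm$, fixing $SW,NE$. Each carries grid graphs to grid graphs; for $\rho$, the edge $(s,t)^+-(s+1,t)^-$ becomes $(p-1-s,q-1-t)^--(p-2-s,q-1-t)^+$. Each preserves (T1) and exchanges the two halves of (T2) and the two halves of (T3); under $\theta$, rows and columns change roles. So both preserve admissibility.

**Proposition 9.** In situations (N) and (K), fix one representative in each $C\in Q''$. For each $C$ the graph of $Q$ restricted to $\Psi_C$ has a spanning subgraph $\Gamma_C=\Gamma(p_C,q_C,T_C)$ with $(p_C,q_C,T_C)$ admissible, such that: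

* (G1) whether $NW$ is doubled is the same for all $C$, and likewise for $SE$; in case (N), $T_C=\emptyset$. If $C,C'$ are adjacent in $Q''$, then for each corner label $\ell\in\{SW,NE,NW^\pm,SE^\pm\}$ the vertices $\ell_C,\ell_{C'}$ are adjacent in $Q$.
* (G2) In case (K), if $\Gamma_C$ is full, then $p_C=q_C=m+1$, and $p_{C'}=q_{C'}=m+1$ for all $C'$ adjacent to $C$. If all $\Gamma_C$ are full, then $|Q''|=m!$.

*Proof.* Case (N) is Proposition 8 with $T_C=\emptyset$. So let $D$ be complete, as in (K).

**Step 1: the words over $\pi$ and the covers we use.** Let $\pi=\pi_1\cdots\pi_m$ be the representative of $C$, a word on $\{2,\dots,n-1\}$. Number its gaps $0,\dots,m$, gap $g$ being between $\pi_g$ and $\pi_{g+1}$ (or an end). The words over $\pi$ are $w(i,j)$, $0\le i,j\le m$, where $i$ letters of $\pi$ precede $1$ and $j$ letters of $\pi$ follow $n$. So $1$ is in gap $i$ and $n$ in gap $m-j$. When $i+j=m$, both are in gap $g=i$, the position is *tied*, and there are two words, $w^-$ ($\dots1n\dots$) and $w^+$ ($\dots n1\dots$). Put $w^-=w^+=w$ if $i+j\ne m$. The covers are: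

* the *1-steps at $g$*, $w(g-1,j)^+\lessdot w(g,j)^-$ for $1\le g\le m$, $0\le j\le m$, where $1\pi_g$ becomes $\pi_g1$;
* the *$n$-steps at $g$*, $w(i,m-g)^+\lessdot w(i,m-g+1)^-$ for $1\le g\le m$, $0\le i\le m$, where $\pi_gn$ becomes $n\pi_g$;
* the *middle edges* at gap $g$, $w(g,m-g)^-\lessdot w(g,m-g)^+$ for $0\le g\le m$.

The signs are right. If $1$ and $n$ share gap $g-1$, then $1$ is next to $\pi_g$ exactly in $n1\pi_g$, the $+$ word; if they share gap $g$, exactly in $\pi_g1n$, the $-$ word. For $n$: if they share gap $g$, then $n$ is next to $\pi_g$ exactly in $\pi_gn1$, the $+$ word; if they share gap $g-1$, exactly in $1n\pi_g$, the $-$ word.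

**Step 2: contraction of a 1-step depends only on $g$, and likewise for $n$-steps.** This will give the grid coordinates. Consider the cell formed by the 1-steps at $g$ and the $n$-steps at $h$, with corners $(g-1,m-h)$, $(g,m-h)$, $(g-1,m-h+1)$, $(g,m-h+1)$.

If $g\ne h$, the second and third corners are not tied. The lowest corner is tied only if $g=h+1$, and then both steps start at $w^+=\cdots\pi_hn1\pi_g\cdots$. The highest is tied only if $g=h-1$, and then both steps end at $w^-=\cdots\pi_g1n\pi_h\cdots$. In all cases the four words have reversed sets $R,R\cup\{1\pi_g\},R\cup\{\pi_hn\},R\cup\{1\pi_g,\pi_hn\}$, and Lemma 2 applies.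

If $g=h$, put $x=\pi_g$. The cell is, in context, the hexagon
$$a=1xn,\quad b_1=x1n,\quad b_2=xn1,\quad c_1=1nx,\quad c_2=n1x,\quad d=nx1 .$$
An upper bound of $b_1,c_1$ has $n\to x\to1$, hence $n\to1$, so $b_1\vee c_1=d$. A lower bound of $b_2,c_2$ has $1\to x\to n$, hence $1\to n$, so $b_2\wedge c_2=a$. Lemma 3 applies: $a\equiv b_1\iff c_2\equiv d$ compares the two 1-steps of the cell, and $a\equiv c_1\iff b_2\equiv d$ compares its two $n$-steps.

Moving from $j$ to $j+1$ through the cells ($h=m-j$), we see that whether a 1-step at $g$ is contracted is independent of $j$. Similarly for $n$-steps and $i$. Let $A,B\subseteq[m]$ be the sets of $g$ whose 1-steps, resp. $n$-steps, are *not* contracted. Words with $n$ last, i.e. $w(0,0),\dots,w(m-1,0),w(m,0)^-$, form the chain that computes $p_C$. Words with $1$ first compute $q_C$. So $p_C=1+|A|$ and $q_C=1+|B|$, for every representative.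

**Step 3: split gaps force uncontracted steps.** Call gap $g$ *split* if its middle edge is not contracted. This edge is $b_1b_2$ in the hexagon at $g$ (if $g\ge1$) and $c_1c_2$ in the hexagon at $g+1$ (if $g\le m-1$). By the last statement of Lemma 3,
$$g\text{ split}\ \Rightarrow\ g\in A\cap B\ (\text{if }g\ge1)\ \text{ and }\ g+1\in A\cap B\ (\text{if }g\le m-1). \tag{2}$$

**Step 4: the classes are the vertices of a grid graph.** Put $\alpha(i)=|A\cap[1,i]|$ and $\gamma(j)=|B\cap[m-j+1,m]|$, and map $w(i,j)^\pm\mapsto(\alpha(i),\gamma(j))$. This is onto $[0,p_C-1]\times[0,q_C-1]$.

Congruent words have the same image. Indeed, if $w(i,j)^\pm\equiv w(i',j')^\pm$ (any signs), delete $n$: by Lemma 5(2) the words with $n$ last, with $1$ in gaps $i$ and $i'$, are congruent. Classes meet chains in intervals, so all 1-steps between them are contracted and $\alpha(i)=\alpha(i')$. Deleting $1$ gives $\gamma(j)=\gamma(j')$.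

Conversely, let $I\times J$ be the rectangle of all $(i,j)$ with a given image. All 1-steps and $n$-steps inside it are contracted. Suppose it contains $(g,m-g)$ with $g$ split. By (2) none of the steps from this point to its neighbors is contracted. So the rectangle is this single point and carries two noncongruent words. Otherwise all its words are congruent, as follows. A word with $i+j<m$, or a tied word $w^-$, can be lowered by steps inside the rectangle, first in $i$ and then in $j$, to the minimal corner; after the first such step $i+j<m$. Similarly a word with $i+j>m$, or a tied $w^+$, can be raised to the maximal corner. If only one of these kinds occurs, we are done. If both occur, the minimal corner has $i+j\le m$ and the maximal one $i+j\ge m$, so the rectangle contains some $(g,m-g)$, where $g$ is not split, and its contracted middle edge connects the two kinds.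

So $\Psi_C$ is the vertex set of $\Gamma(p_C,q_C,T)$, where $T$ consists of the points $\sigma(g)=(\alpha(g),\gamma(m-g))$ with $g$ split, and the two words at a split gap give $\sigma(g)^-$ and $\sigma(g)^+$.

**Step 5: the edges of $\Gamma(p_C,q_C,T)$ are edges of $Q$.** The edges $\sigma(g)^--\sigma(g)^+$ come from middle edges. For $(s,t)^+-(s+1,t)^-$ take $g\in A$ with $\alpha(g-1)=s$, $\alpha(g)=s+1$, and $j$ with $\gamma(j)=t$, and use the 1-step $w(g-1,j)^+\lessdot w(g,j)^-$. The signs agree, because a doubled point comes from a single $(i,j)$, and at an undoubled point the sign does not matter. The edges $(s,t)^+-(s,t+1)^-$ come from $n$-steps in the same way.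

**Step 6: admissibility.** Note that $\gamma(m-g)=|B\cap[g+1,m]|$.

(T1): if $g<g'$ are split, then $g+1\in A\cap B$ by (2) and $g+1\le g'$, so $\alpha(g)<\alpha(g')$ and $\gamma(m-g)>\gamma(m-g')$. In particular, distinct split gaps give distinct points.

(T2): if $g\ge1$ is split, then $g\in A\cap B$, so $\alpha(g)\ge1$ and $\gamma(m-g)\le q_C-2$. If $g\le m-1$ is split, then $g+1\in A\cap B$, so $\alpha(g)\le p_C-2$ and $\gamma(m-g)\ge1$. Also $\sigma(0)=NW$ and $\sigma(m)=SE$. So only gap $0$ can give a doubled point in column $0$ or row $q_C-1$, and only gap $m$ in column $p_C-1$ or row $0$. In particular $NW$ is doubled if and only if gap $0$ is split, and $SE$ if and only if gap $m$ is split.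

(T3): let $g$ be split and $\sigma(g)=(s,t)$. First let $\sigma(g)\ne SE$, i.e. $g\le m-1$. If a split $g'$ has $\alpha(g')=s+1$, then $g'>g$, and $A\cap[g+1,g']$ has exactly one element; but it contains $g+1$ and $g'$ by (2). If a split $g'$ has $\gamma(m-g')=t-1$, then $g'>g$, and $B\cap[g+1,g']$ has exactly one element but contains $g+1$ and $g'$. In both cases $g'=g+1\in A\cap B$, so $\sigma(g')=(s+1,t-1)$. Now let $\sigma(g)\neq NW$, i.e. $g\ge1$. If a split $g'$ has $\alpha(g')=s-1$ (resp. $\gamma(m-g')=t+1$), then $g'<g$, and $A\cap[g'+1,g]$ (resp. $B\cap[g'+1,g]$) has exactly one element but contains $g'+1$ and $g$. So $g'=g-1$, and since $g\in A\cap B$, $\sigma(g')=(s-1,t+1)$.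

**Step 7: corners, (G1).** The corner vertices $SW,SE^-,SE^+,NW^-,NW^+,NE$ of $\Gamma_C$ are the classes of $1\pi n$, $\pi1n$, $\pi n1$, $1n\pi$, $n1\pi$, $n\pi1$. These words arise from $1\pi n$ by joining, respectively, with
$$1\,2\cdots n,\quad 2\cdots(n-1)\,1\,n,\quad 2\cdots(n-1)\,n\,1,\quad 1\,n\,2\cdots(n-1),\quad n\,1\,2\cdots(n-1),\quad n\,2\cdots(n-1)\,1,$$
since in each case the union of the inversion sets is the right one. So if $\pi\equiv''\pi'$, the corner words of $\pi$ and $\pi'$ are congruent: corner classes depend only on $C$. For adjacent $C,C'$ there are $\pi\in C$, $\pi'\in C'$ differing by an adjacent transposition. Then so do their corner words, and these lie in different classes because $\Psi_C\cap\Psi_{C'}=\emptyset$.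

If $\pi\lessdot\pi'$ reverses $xy$, Lemma 2 with the arcs $1n$ and $xy$ gives $1n\pi\equiv n1\pi$ if and only if $1n\pi'\equiv n1\pi'$. So whether $NW$ is doubled is independent of $\pi$. The same holds for $\pi1n,\pi n1$ and $SE$.

**Step 8: full fibers are rigid, (G2).** Let $\Gamma_C$ be full, with split gaps $g_0<\dots<g_{p-1}$, where $p=p_C$. As $\alpha$ increases along split gaps, $\sigma(g_s)=(s,p-1-s)$. By Step 6, (T2), $g_0=0$ and $g_{p-1}=m$. By Step 6, (T3), $g_{s+1}=g_s+1$. So all gaps are split and $p_C=q_C=m+1$. Then $|\Psi_C|=(m+1)^2+(m+1)=(m+1)(m+2)$, which is the number of words over any element of $C$. By Lemma 7(2) the words over *every* representative of $C$ meet all these classes, so they are pairwise noncongruent, and all gaps are split for every representative.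

Let $C'$ be adjacent to $C$, with $\pi\in C,\pi'\in C'$ differing by swapping positions $l,l+1$. For a gap $g\ne l$, the square rule, with the arc $1n$ and the arc between the two swapped letters, shows that $g$ is split for $\pi'$ as well. For $h\in[m]$ one of the gaps $h-1,h$ differs from $l$, so $h\in A'\cap B'$ by (2), where $A',B'$ are the sets of $\pi'$. Hence $p_{C'}=q_{C'}=m+1$.

Finally let all $\Gamma_C$ be full, and suppose $\equiv''$ contracts a cover $\pi=\cdots xy\cdots\lessdot\cdots yx\cdots$ with $x,y$ at positions $l,l+1$. Apply the "moreover" part of Lemma 5(3) to $D-w$ and its sink $n$, with $a=x$, $b=y$, $r=m-l-1$. Since $e_{r+1}(\pi)=\cdots xny\cdots$ and $e_{r+2}(\pi)=\cdots nxy\cdots$, these are congruent in the congruence induced on $\mathrm{AR}(D-w)$. So the $n$-step at $l$ is contracted for $\pi$. But all gaps are split for $\pi$, so $B=[m]$ by (2), a contradiction. So $\equiv''$ is trivial and $|Q''|=m!$. $\square$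

## 10. Hamiltonian paths between corners of a grid

Fix an admissible $(p,q,T)$. We write $\ell$–$\ell'$ if $\Gamma(p,q,T)$ has a Hamiltonian path between the corner vertices $\ell$ and $\ell'$.

**Lemma 10 (lifting).** A path in the plain grid makes a *bad turn* at an interior vertex if it uses there the edges to $\{$left, below$\}$ or to $\{$right, above$\}$. A Hamiltonian path of the $p\times q$ grid between two corners lifts to one of $\Gamma(p,q,T)$ if it makes no bad turn at a doubled interior vertex. At a doubled end: an end at $NW$ with edge downwards becomes $NW^+$, with edge to the right $NW^-$; an end at $SE$ with edge upwards becomes $SE^-$, with edge to the left $SE^+$.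

*Proof.* In $\Gamma$, edges to the left and downwards are attached to $(s,t)^-$, edges to the right and upwards to $(s,t)^+$. At a doubled interior vertex without bad turn, the path arrives at one copy and leaves from the other; insert the edge between them. At a doubled end, the path reaches one copy and is extended to the other: for instance an edge downwards at $NW$ is attached to $NW^-$, so the path ends at $NW^+$. $\square$

We say "below & right" etc. for the two edges used at a vertex. Passing straight through a vertex is never bad. A *snake* through columns (or rows) traverses them one after the other in alternating directions.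

**Lemma 11.** For every admissible $(p,q,T)$:

* (S1) $p$ odd: $SW$–$NE$ and $NW^+$–$SE^-$. $p$ even: $SW$–$SE^-$ and $NW^+$–$NE$.
* (S2) $q$ odd: $SW$–$NE$. $q$ even: $SE^+$–$NE$ and $SW$–$NW^-$.
* (S3) If $p,q$ are odd and $SE$ is not doubled: $SW$–$SE$ and $NE$–$SE$.

*Proof.* **(S1).** Snake through the columns $0,1,\dots,p-1$, starting at $SW$ upwards or at $NW$ downwards. All turns are in rows $0$ and $q-1$, where only $NW$ and $SE$ can be doubled. $NW$ is an end or uses below & right. $SE$ is an end or uses left & above. There is no bad turn at a doubled vertex. The last column is traversed in the direction of the first if $p$ is odd, in the opposite direction if $p$ is even. An end at $NW$ has its edge downwards, an end at $SE$ has it upwards, which gives $NW^+$ and $SE^-$.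

**(S2).** Apply (S1) to the image under $\theta$, which swaps $p,q$, fixes $SW,NE$, and swaps $NW^\pm\leftrightarrow SE^\pm$.

**(S3).** Here $p,q\ge3$, and column $p-1$ and row $0$ are undoubled by (T2). We first find $SW$–$SE$.

(i) *Suppose column $1$ has no doubled point in an even row.* Go up column $0$, then snake through the rows $q-1,q-2,\dots,0$ restricted to columns $1,\dots,p-1$, starting rightwards; row $t$ is traversed rightwards if and only if $t$ is even. $NW$ uses below & right. At $(1,t)$ with $t$ odd the path uses right & below, which is not bad; for $t$ even the point is undoubled. The other turns are in the undoubled column $p-1$. Row $0$ is traversed rightwards, ending at $SE$.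

(ii) *Suppose $(1,\tau)$ is doubled with $\tau$ even.* It is the only doubled point of column $1$. $NW$ is not doubled: otherwise (T3) at $NW$ gives $\tau=q-2$, which is odd. So column $0$ is undoubled. Start at $SW$; at the levels $t=0,1,\dots,q-1$ cross from column $0$ to column $1$ if $t$ is even and from $1$ to $0$ if $t$ is odd, going one step up in between. By (T2), $\tau\ne0,q-1$, and at $(1,\tau)$ the path uses left & above, which is not bad. As $q-1$ is even, it arrives at $(1,q-1)$. Then snake through the $p-2$ columns $2,\dots,p-1$, starting downwards. Their number is odd and at least $1$, so the snake ends at $SE$. Its turns are in rows $0$ and $q-1$, at undoubled points.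

So $SW$–$SE$ always holds. The composition $\rho\theta$ fixes the corner $SE$, swaps $SW\leftrightarrow NE$ and $p\leftrightarrow q$, and preserves the hypotheses. Applying $SW$–$SE$ to the image gives $NE$–$SE$. $\square$

*Remark.* For a plain grid, color $(s,t)$ by the parity of $s+t$. If $pq$ is even, a Hamiltonian path must join different colors. This excludes $SW$–$NE$ for $p,q$ even, $SE$–$NE$ for $p$ even and $q$ odd, and $SW$–$SE$ for $p$ odd and $q$ even. So among $SW,SE,NE$ we cannot always connect any two corners, and the assembly in Section 11 has to respect this.

**Lemma 12.** Let $(p,q,T)$ be admissible with $p,q\ge3$ and both $NW$ and $SE$ doubled.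

* (S4) If $p$ is odd: $SW$–$NW^+$ and $NE$–$SE^-$.
* (S5) If $p,q$ are odd and $\Gamma(p,q,T)$ is not full: $SW$–$SE^-$.
* (S6) If $p,q$ are even and $\Gamma(p,q,T)$ is not full: $SW$–$NW^+$ or $NE$–$SE^-$.

*Proof.* **(S4).** Go along row $0$ from $SW$ to $SE$, up column $p-1$, then snake through the columns $p-2,\dots,0$ restricted to rows $1,\dots,q-1$, starting downwards. Column $s$ is traversed upwards if and only if $s$ is even. $SE$ uses left & above. Turns in row $1$: at $(s,1)$ with $s$ odd the path uses above & left, not bad. At $(s,1)$ with $s$ even, $s\le p-3$, it uses right & above; but by (T3) at $SE\in T$, row $1$ has at most the doubled point $(p-2,1)$, and $p-2$ is odd. The turns in row $q-1$ are at undoubled points. We end at $NW$ from below, so at $NW^+$. Applying this to the image under $\rho$ gives $NE$–$SE^-$.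

**(S5).** The plan is to find an undoubled column and use it, with its left neighbor, to change the parity of a column snake. Let $k\ge0$ be maximal with $(s,q-1-s)\in T$ for $0\le s\le k$; it exists as $NW\in T$. If $k=p-1$, then $(p-1,q-p)\in T$, so $q=p$ by (T2), and by (T1) $T$ is the antidiagonal, so $\Gamma$ is full, a contradiction. So $k\le p-2$. By (T3) at $(k,q-1-k)$ and maximality, column $k+1$ is undoubled. As $SE\in T$, $k+1\le p-2$. The only doubled point of column $k$ is $(k,q-1-k)$.

Start at $SW$ and snake through the columns $0,\dots,k-1$. We enter column $k$ at the bottom if $k$ is even, at the top if $k$ is odd. Cover columns $k,k+1$ by a ladder: at each level cross between the two columns, from $k$ to $k+1$ at even levels and from $k+1$ to $k$ at odd levels, moving upwards if $k$ is even and downwards if $k$ is odd. Since $0$ and $q-1$ are even, the ladder starts in column $k$ and ends in column $k+1$. The doubled point of column $k$ is at level $q-1-k\equiv k\pmod 2$, and this level is not $0$ by (T2). For $k$ even its level is even, and the path arrives from below and leaves to the right: not bad. (If $k=0$, the point is $NW$.) For $k$ odd its level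 is odd, and the path arrives from the right and leaves downwards: not bad. We leave the ladder at $(k+1,q-1)$ if $k$ is even, at $(k+1,0)$ if $k$ is odd.

Snake through the remaining $p-k-2\ge1$ columns. If $k$ is even, their number is odd and the first is traversed downwards. If $k$ is odd, their number is even and the first is traversed upwards. In both cases column $p-1$ is traversed downwards, ending at $SE$ with edge upwards, so at $SE^-$. The turns of the two snakes lie in rows $0$ and $q-1$, at undoubled points or at $NW$ (below & right).

**(S6).** Here $p,q\ge4$. Call $(s,t)\in T$ *critical* if $s$ is even and $t$ is odd; these are the points where the path below could make a bad turn. $NW$ is critical.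

*Construction.* Let $c\in[2,p-2]$ be even and $j\in[1,q-3]$ odd. Start at $NW$ downwards.

1. Snake through the columns $0,\dots,c-1$ restricted to rows $\ge j$. As $c$ is even, this ends at $(c-1,q-1)$.
2. Snake through the rows $q-1,\dots,j$ restricted to columns $\ge c$, starting rightwards. Row $t$ is traversed rightwards if and only if $t$ is odd, so this ends at $(p-1,j)$.
3. Snake through the full rows $j-1,\dots,0$, starting leftwards. Row $t$ is traversed leftwards if and only if $t$ is even, so this ends at $SW$.

Check the turns. In part 1, at $(s,j)$: for $s$ even above & right, for $s$ odd left & above. In part 2, at $(c,t)$: for $t$ even right & below; for $t$ odd, $j\le t\le q-3$, above & right. Turns in column $p-1$ are at undoubled points or at $SE$, which uses above & left. Turns in column $0$ below row $q-1$, and turns in row $q-1$, are at undoubled points. $NW$ is an end with edge downwards. So the path lifts to $NW^+$–$SW$ provided that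
$$\text{there is no critical }(s,j)\text{ with }s<c\quad\text{and no critical }(c,t)\text{ with }t\ge j. \tag{3}$$

*Choice of $c$ and $j$.* By (T3) at $SE\in T$, row $1$ and column $p-2$ have at most the doubled point $(p-2,1)$.

* If some even $c\in[2,p-2]$ has no critical point in column $c$, take $j=1$. A critical point $(s,1)$ has $s=p-2\ge c$, so (3) holds.
* If every even column in $[2,p-2]$ has a critical point but some odd row $j\in[1,q-3]$ has none, take $c=p-2$. A critical point $(p-2,t)$ with $t\ge j$ would have $t=1=j$, but row $j$ has no critical point. So (3) holds.
* Otherwise all even columns $0,2,\dots,p-2$ and all odd rows $1,3,\dots,q-1$ contain critical points. By (T1) each contains exactly one. So $p=q$, and by (T1) the critical points are $(s,p-1-s)$, $s$ even.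

So $SW$–$NW^+$ holds unless $p=q$ and $(s,p-1-s)\in T$ for all even $s$. Applying this to the image under $\rho$, $NE$–$SE^-$ holds unless $p=q$ and $(s,p-1-s)\in T$ for all odd $s$. If both failed, $\Gamma$ would be full by (T1), a contradiction. $\square$

*Remark.* Fullness really has to be excluded in (S5) and (S6). In a full $\Gamma(p,p,T)$ color a vertex $(s,t)$ with $s+t<p-1$, or $(s,t)^-$ with $s+t=p-1$, by the parity of $s+t$, and the other vertices by the parity of $s+t+1$. Every edge changes the color, and there are $p^2+p$ vertices, an even number, so a Hamiltonian path joins different colors. For $p$ odd, $SW$ and $SE^-$ have colors $0$ and $p-1\equiv0$. For $p$ even, $SW$ and $NW^+$ have colors $0$ and $p\equiv 0$, and $NE$ and $SE^-$ have colors $2p-1$ and $p-1$, both odd. This is why (G2) is needed.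

## 11. Assembling the cycle: proof of Theorem A

Induct on $|V|$. For $|V|\le1$ the graph is $K_1$. Let $|V|\ge 2$ and let $Q$ have at least $3$ vertices. Choose (N) or (K) with $v,w$ as in Section 8. If $D$ is complete with $n=2$, then $|Q|\le2$; so $n\ge3$ in (K).

**Step 1: reductions.** We dispose of all cases in which one deletion suffices. If $v$ or $w$ is trivial, $Q\cong Q_{-v}$ or $Q\cong Q_{-w}$ as graphs and induction applies. So let both be nontrivial. By induction $Q_{-v},Q_{-w},Q''$ are $K_1$, $K_2$ or Hamiltonian. If $|Q_{-v}|$ or $|Q_{-w}|$ is even, that quotient is $K_2$ or Hamiltonian, and Lemma 6 gives a Hamiltonian cycle. So, by Lemma 7(1), assume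
$$\sum_Cp_C\quad\text{and}\quad\sum_Cq_C\quad\text{are odd}. \tag{4}$$
If $|Q''|=1$, then by Lemma 5(4) for $w$ in $D-v$, all elements of $Q_{-v}$ are the classes $[e_0]\le[e_1]\le\cdots$ of one chain. So $Q_{-v}$ is totally ordered, and its graph is a path with $p\ge2$ vertices. A path with at least three vertices is not Hamiltonian, so $p=2$ by induction, contradicting (4). So $N:=|Q''|\ge2$. Let $C_1,\dots,C_N$ be a Hamiltonian cycle of $Q''$ (for $N=2$, its two adjacent vertices), with indices mod $N$. Call $\Gamma_{C_i}$ the *fiber* over $C_i$.

**Step 2: the closing principle.** This is what we have to achieve. Suppose there are corner labels $s_0,\dots,s_N=s_0$ with $s_{i-1}\ne s_i$ as vertices of $\Gamma_{C_i}$, such that $\Gamma_{C_i}$ has a Hamiltonian path $s_{i-1}$–$s_i$ for all $i$. Then these paths, together with the edges joining the vertices labeled $s_i$ of $\Psi_{C_i}$ and $\Psi_{C_{i+1}}$ from (G1), form a Hamiltonian cycle of $Q$. (For $N=2$ the two joining edges have different ends because $s_1\ne s_2$.)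

We say a fiber is of type EE, EO, OE, OO according to the parities of $(p,q)$, where E is even and O is odd. The maps $\rho$ and $\theta$, when applied to all fibers at once, permute the corner labels uniformly, so the closing principle may be used after such a change.

**Step 3 (Case 1): not both $NW$ and $SE$ are doubled.** By (G1) this is a property of all fibers together, and it includes (N). Applying $\rho$ to all fibers if necessary, $SE$ is undoubled. We use only the labels $SW,SE,NE$. Lemma 11 gives:

* EE: $SE$–$SW$ and $SE$–$NE$ (*center* $SE$), by (S1) and (S2);
* EO: $SW$–$SE$ and $SW$–$NE$ (center $SW$), by (S1) and (S2);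
* OE: $NE$–$SE$ and $NE$–$SW$ (center $NE$), by (S2) and (S1);
* OO: all three pairs, by (S1) and (S3), so any center may be chosen.

By (4) not all fibers are EE, not all EO, not all OE. If some fiber is OO, we choose its center different from that of some other fiber, which is possible as $N\ge2$. If none is OO, at least two types occur. So we have centers $c_1,\dots,c_N$ that are not all equal. Rotate so that $c_N\ne c_1$, and split $1,\dots,N$ into maximal runs of equal centers. For a run $a,\dots,b$ with center $c$, followed cyclically by a run with center $c'\ne c$, put $s_i=c$ if $i-a$ is even; let $s_i$ be any label $\ne c$ if $i-a$ is odd and $i<b$; let $s_b$ be the label different from $c$ and $c'$ if $b-a$ is odd. Put $s_0=s_N$. In all cases $s_b\ne c'$: the label preceding a run differs from the center of that run. Hence for each $i$ exactly one of $s_{i-1},s_i$ equals $c_i$: for $i=a$ it is $s_a$; for later $i$ in the run it is $s_{i-1}$ if $i-a$ is odd and $s_i$ if $i-a$ is even. So the required path in each fiber is in the list, and the closing principle applies.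

**Step 4 (Case 2): both $NW$ and $SE$ are doubled; the moves.** Then we are in (K), and $N\ge2$ forces $m\ge2$. Gaps $0$ and $m$ are split for every representative (Step 6 in Section 9), so by (2) $1,m\in A\cap B$, and all $p_C,q_C\ge3$. So Lemma 12 is available for every fiber. Identify four labels with elements of $\mathbb Z_2^2$,
$$SW=(0,0),\quad SE^-=(1,0),\quad NE=(1,1),\quad NW^+=(0,1),\qquad e_1=(1,0),\ e_2=(0,1).$$
By (S1) and (S4), from *every* one of these four states a fiber has the following *moves* (displacements of Hamiltonian paths):
$$p\text{ even: }+e_1;\qquad p\text{ odd: }+(e_1+e_2)\ \text{ and }\ +e_2 . \tag{5}$$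
So a sequence of such moves has total displacement whose $e_2$-coordinate is, mod $2$, the number of fibers used with $p$ odd. Its $e_1$-coordinate can be prescribed if at least one of these fibers has $p$ odd. By (4) the number of fibers with $p$ odd is odd. In each subcase we give one fiber, rotated to be that of $C_1$, a special path and close up with the moves (5).

*2a: the fiber of $C_1$ is EO.* Use $SW$–$NE$ in it, by (S2), as $q$ is odd. The number of $p$-odd fibers among $C_2,\dots,C_N$ is odd, so it is at least $1$. Moves there with total displacement $e_1+e_2$ lead back from $NE$ to $SW$.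

*2b: some fiber is OE.* Apply $\theta$ to all fibers. This exchanges the roles of $p$ and $q$, keeps $NW$ and $SE$ doubled, and we are in 2a.

*2c: all fibers are EE or OO, and the fiber of $C_1$ is EE and not full.* By (4) the number $z$ of OO fibers is odd. In $C_1$ use $SW$–$NW^+$ or $NE$–$SE^-$, whichever (S6) provides; the displacement is $e_2$. The other fibers contain exactly $z\ge1$ with $p$ odd; choose moves with total displacement $e_2$. This closes up.

*2d: all fibers are EE or OO, and all EE fibers are full.* If there is an EE fiber, it is full, so $m+1$ is even by (G2), and its neighbors in $Q''$ have $p=q=m+1$, so they are EE and hence full. As $Q''$ is connected, all fibers are EE, contradicting (4). So all fibers are OO, and by (4) $N$ is odd, so $N\ge3$. Not all fibers are full: otherwise $N=m!$ by (G2), which is even as $m\ge2$. Rotate so that the fiber of $C_1$ is not full, and use $SW$–$SE^-$ in it by (S5); the displacement is $e_1$. The remaining $N-1\ge2$ fibers are an even number and all have $p$ odd. Choose moves with total displacement $e_1$. This closes up.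

In all cases the closing principle gives a Hamiltonian cycle of $Q$. This proves Theorem A. $\blacksquare$

## 12. Vertebrate digraphs that are not skeletal: proof of Theorem B

**Part (i).** Let $D$ have the arcs $v_i\to v_{i+1}$, $1\le i<2k$, and $v_1\to v_{2k}$, with $k\ge2$. Its transitive reduction is a path, and proper induced subgraphs of $C_{2k}$ are forests. So $D$ is vertebrate and $\mathrm{AR}(D)$ is a lattice. ($D$ is not filled: $v_1\to v_3$ is missing.) Exactly two of the $2^{2k}$ reorientations are not acyclic. Their reversed sets are $\{v_1v_{2k}\}$ and its complement, of sizes $1$ and $2k-1$, both odd. So $2^{2k-1}$ acyclic reorientations have an even number of reversed arcs and $2^{2k-1}-2$ an odd number. The graph of $\mathrm{AR}(D)$, i.e. of its quotient by the trivial congruence, is bipartite for this parity. The parts differ by $2$ in size, and a Hamiltonian path would alternate between them, so there is none. $\blacksquare$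

**Part (ii).** Lemma 5 needs only that $D$ is vertebrate and $v$ is removable. Induct on $n$; for $n\le1$ the graph is a single vertex. Put $v=v_n$, which is removable in $D$. By induction the graph of $Q_{-v}$ has a Hamiltonian path $C_1,C_2,\dots$, since $D-v=D[v_1,\dots,v_{n-1}]$ is vertebrate and inherits the ordering. If $v$ is trivial, the graph of $Q$ is isomorphic to that of $Q_{-v}$. Otherwise traverse $\Phi_{C_1}$ upwards, $\Phi_{C_2}$ downwards, and so on, using the edges $\tau_{C_i}\tau_{C_{i+1}}$ for $i$ odd and $\beta_{C_i}\beta_{C_{i+1}}$ for $i$ even. Nothing has to close up, so no parity condition is needed, and the result is a Hamiltonian path of $Q$. $\blacksquare$
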